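\title{Special cube complexes with the same universal cover and no common finite cover}

\begin{abstract}
Haglund asked whether, for every locally finite CAT(0) cube complex $X$, any two special uniform lattices in $\operatorname{Aut}(X)$ are weakly commensurable. We show that the answer is negative. We construct two finite special square complexes with fundamental group $F_3\times F_3$ that have the same universal cover $X$ and no common finite cover. For this $X$ the special uniform lattices form countably infinitely many weak commensurability classes, and there is also a Gromov hyperbolic $X$ with infinitely many classes. The construction records a mod $2$ cohomology class of a graph in the vertex degrees of a special cube complex, and it reduces the existence of a common finite cover to a question about finite-index subgroups.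
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a locally finite CAT(0) cube complex and let $\operatorname{Aut}(X)$ be the group of its cubical automorphisms. A subgroup $\Lambda\le\operatorname{Aut}(X)$ is a \emph{uniform lattice} if it acts properly and cocompactly on $X$. A uniform lattice $\Lambda$ is \emph{special} if it acts freely on $X$ and the quotient $X/\Lambda$ is a special cube complex in the sense of Haglund and Wise: no hyperplane self-intersects, is one-sided, directly self-osculates, or inter-osculates with another hyperplane. These terms are recalled in Section~\ref{sec:background}. Two subgroups $\Lambda_1,\Lambda_2\le\operatorname{Aut}(X)$ are \emph{commensurable} if $\Lambda_1\cap\Lambda_2$ has finite index in both, and \emph{weakly commensurable} if $g\Lambda_1g^{-1}$ is commensurable to $\Lambda_2$ for some $g\in\operatorname{Aut}(X)$.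

A uniform lattice that acts freely is the deck group of a finite cube complex with universal cover $X$, and two such lattices are weakly commensurable exactly when the two finite complexes have a common finite cover (Lemma~\ref{lem:lattices}). So weak commensurability classes count the essentially different ways of folding $X$ onto a finite complex. When $\operatorname{Aut}(X)$ has finite vertex stabilizers, as for the square tiling of the plane, there is only one way: a uniform lattice has finitely many orbits of vertices, so it has finite index in $\operatorname{Aut}(X)$, and any two uniform lattices are commensurable. The question becomes interesting when the stabilizers are infinite, as for a regular tree of degree at least $3$. For trees, Leighton's theorem says that two finite connected graphs with isomorphic universal covers have a common finite cover. More generally, all special uniform lattices in $\operatorname{Aut}(X)$ are weakly commensurable when $X$ is a product of trees (Leighton, Wise), and when $X$ is the right-angled building of a graph product of finite groups over a finite graph, which includes the Davis complexes of right-angled Coxeter groups (Shepherd).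

\begin{quote}
\textbf{Problem} (Haglund; see \cite{Shepherd}). Let $X$ be an arbitrary locally finite CAT(0) cube complex. Are any two special uniform lattices in $\operatorname{Aut}(X)$ weakly commensurable?
\end{quote}

One might guess that the answer is yes: a common finite cover requires a supply of finite-index subgroups, and special lattices have such a supply, since they are residually finite \cite{HW}. We show that the answer is no.

\begin{theorem}\label{thm:main}
There are two finite special square complexes with fundamental group $F_3\times F_3$ which have isomorphic universal cover $X$, a locally finite $2$-dimensional CAT(0) square complex, but no common finite cover. Hence their deck groups are special uniform lattices in $\operatorname{Aut}(X)$ that are not weakly commensurable.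
\end{theorem}

The two lattices are isomorphic as groups, so the obstruction lies in the actions. The dimension is the smallest possible: if $\dim X\le 1$ then $X$ is a tree, and Leighton's theorem gives an affirmative answer.

\begin{theorem}\label{thm:many}
For the complex $X$ of Theorem~\ref{thm:main} there are special uniform lattices $\Lambda_{n,S}\le\operatorname{Aut}(X)$, for $n\ge1$ and $S\subseteq\mathbb Z/n$, such that $\Lambda_{n,S}$ is isomorphic to a fixed subgroup $\Gamma_n\le F_3\times F_3$ of index $n$ (independent of $S$), and weak commensurability of $\Lambda_{n,S}$ and $\Lambda_{m,T}$ implies $|S|/n=|T|/m$. The special uniform lattices of $\operatorname{Aut}(X)$ form exactly $\aleph_0$ weak commensurability classes.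
\end{theorem}

\begin{theorem}\label{thm:hyp}
There is a Gromov hyperbolic locally finite CAT(0) cube complex $X$ for which $\operatorname{Aut}(X)$ has infinitely many weak commensurability classes of special uniform lattices.
\end{theorem}

The proof of Theorem~\ref{thm:hyp} uses theorems from \cite{Rips,Wise,Agol,HW}, quoted in Section~\ref{sec:hyp}. Theorems~\ref{thm:main} and~\ref{thm:many} do not depend on them.

\subsection*{The idea}
Start from a finite special complex $Y$ with fundamental group $\Gamma$, a finitely generated subgroup $\Delta\le\Gamma$, and a homomorphism $\lambda\colon\Delta\to\mathbb Z/2$. Realize $\Delta$ as the image of $\pi_1(A)$ for a map from a finite graph $A$ to $Y$, and realize $\lambda$ as a mod $2$ cochain $\eta$ on $A$. We attach squares and pendant edges to $Y$ along $A$ and obtain a finite special complex $X(Y,\eta)$ that deformation retracts to $Y$ (Sections~\ref{sec:construction} and~\ref{sec:properties}). The squares do not depend on $\eta$; only the numbers of pendant edges do. The attached part has local reflections that change $\eta$ by a coboundary, and an isomorphism fixing $Y$ can change $\eta$ in no other way. The same holds for all covers. In the universal cover the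 pullback of $\eta$ is a coboundary, so $X(Y,0)$ and $X(Y,\eta)$ have the same universal cover. They have a common finite cover if and only if $\lambda$ vanishes on $\Delta\cap\Gamma'$ for some finite-index subgroup $\Gamma'\le\Gamma$ (Theorem~\ref{thm:criterion}). It remains to find $\Delta$ and $\lambda$ for which this never happens. In $F_3\times F_3$ we take a fiber product built from a central involution that dies in every finite quotient of a finitely presented group (Section~\ref{sec:group}). In this case the universal cover of $Y$ is a product of two trees, one of the cases where the problem has an affirmative answer; the attached squares and edges change the answer.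

\section{Cube complexes, covers and cochains}\label{sec:background}

\subsection{Cube complexes}
A \emph{cube complex} is a cell complex built from unit cubes $[0,1]^n$, in which the restriction of the characteristic map of a cube to a face is, up to an isometry of that face, the characteristic map of a cube. A map of cube complexes is \emph{cubical} if it carries the characteristic map of each cube to the characteristic map of a cube of the same dimension, up to an isometry of $[0,1]^n$. All maps of cube complexes below are cubical. Complexes and covers are connected unless we say otherwise. A covering space of a cube complex carries a unique cube structure that makes the covering map cubical.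

The \emph{link} $\operatorname{lk}(v)$ of a vertex $v$ has one vertex for each oriented edge with initial vertex $v$, and one $(n-1)$-simplex for each corner of an $n$-cube at $v$. The \emph{degree} of $v$ is the number of vertices of $\operatorname{lk}(v)$. A simplicial complex is \emph{flag} if every finite set of pairwise adjacent vertices spans a simplex. A cube complex is \emph{nonpositively curved} if all its links are flag simplicial complexes, and \emph{CAT(0)} if it is moreover simply connected. A covering map induces isomorphisms of links, so it preserves degrees, and the universal cover of a nonpositively curved complex is CAT(0). In a CAT(0) cube complex every closed cube is embedded and is determined by its set of vertices.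

\subsection{Special complexes}
\emph{Parallelism} is the equivalence relation on oriented edges generated by declaring opposite sides of a square, oriented in the same direction, to be parallel. Forgetting orientations gives an equivalence relation on edges. Its classes are the \emph{hyperplanes}, and the edges in a class are \emph{dual} to that hyperplane; geometrically, the hyperplane is the union of the midcubes transverse to these edges. Two distinct oriented edges with the same initial vertex $v$ \emph{span a square} if they are adjacent in $\operatorname{lk}(v)$, and they \emph{osculate} otherwise. Hyperplanes $H,H'$ \emph{cross} if an oriented edge dual to $H$ and an oriented edge dual to $H'$ span a square. A hyperplane $H$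
\begin{itemize}
\item \emph{self-intersects} if it crosses itself;
\item is \emph{one-sided} if an oriented edge dual to $H$ is parallel to its reverse, and \emph{two-sided} otherwise;
\item \emph{directly self-osculates} if two parallel oriented edges dual to $H$ osculate;
\item \emph{inter-osculates} with a hyperplane $H'\ne H$ if $H$ and $H'$ cross and an oriented edge dual to $H$ osculates with an oriented edge dual to $H'$.
\end{itemize}
A cube complex is \emph{special} if it is nonpositively curved and none of these four things occurs. To \emph{orient} a two-sided hyperplane is to choose one of the two parallelism classes of oriented edges dual to it. Every graph is special, since its hyperplanes are single edges and nothing crosses.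

\begin{lemma}\label{lem:coverspecial}
A cover of a special cube complex is special.
\end{lemma}

\begin{proof}
Let $p\colon P'\to P$ be a cover with $P$ special. The map $p$ sends parallel oriented edges to parallel oriented edges, so it sends hyperplanes into hyperplanes. It is an isomorphism on links, so $P'$ is nonpositively curved, pairs of oriented edges that span a square map to pairs that span a square, and osculating pairs map to osculating pairs. Hence a one-sided, self-intersecting or directly self-osculating hyperplane of $P'$ would map into a hyperplane of $P$ with the same defect. If $H,H'$ inter-osculate in $P'$, the hyperplanes of $P$ containing their images cross, so they are distinct because $P$ has no self-intersection, and they inter-osculate.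
\end{proof}

\subsection{Lattices and finite covers}
If $P$ is a finite special complex and its universal cover is identified with $X$, the deck group is a special uniform lattice in $\operatorname{Aut}(X)$. Conversely, if $\Lambda$ is a uniform lattice acting freely, then $X/\Lambda$ is a finite cube complex and $X\to X/\Lambda$ is its universal cover.

\begin{lemma}\label{lem:lattices}
Let $\Lambda_1,\Lambda_2\le\operatorname{Aut}(X)$ be uniform lattices acting freely. They are weakly commensurable if and only if $X/\Lambda_1$ and $X/\Lambda_2$ have a common finite cover. If $X/\Lambda_1\cong X/\Lambda_2$, then $\Lambda_1$ and $\Lambda_2$ are conjugate in $\operatorname{Aut}(X)$.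
\end{lemma}

\begin{proof}
If $\Lambda=g\Lambda_1g^{-1}\cap\Lambda_2$ has finite index in $g\Lambda_1g^{-1}$ and in $\Lambda_2$, then $X/\Lambda$ is a finite cover of $X/g\Lambda_1g^{-1}\cong X/\Lambda_1$ and of $X/\Lambda_2$. Conversely, let $p_i\colon P\to X/\Lambda_i$ be finite covers, and let $\widetilde P$ be the universal cover of $P$, with deck group $G$. Each $p_i$ lifts to an isomorphism $u_i\colon\widetilde P\to X$, and $u_iGu_i^{-1}$ is a subgroup of index $\deg p_i$ in $\Lambda_i$. With $g=u_2u_1^{-1}$, the group $u_2Gu_2^{-1}$ has index $\deg p_1$ in $g\Lambda_1g^{-1}$ and index $\deg p_2$ in $\Lambda_2$. This gives weak commensurability, and it gives $g\Lambda_1g^{-1}=\Lambda_2$ when both degrees are $1$.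
\end{proof}

\subsection{Mod 2 cochains on a graph}
Let $G$ be a graph without loops, possibly infinite or disconnected. A \emph{flag} of $G$ is a pair $f=(\alpha,\varepsilon)$ of an edge $\varepsilon$ and one of its endpoints $\alpha$; each edge has two flags. Let $\operatorname{Fl}(G)$ be the set of flags, $C^0(G)$ the group of all functions $V(G)\sqcup E(G)\to\mathbb Z/2$, and $C^1(G)$ the group of all functions $\operatorname{Fl}(G)\to\mathbb Z/2$. Put
\[
\delta\sigma(\alpha,\varepsilon)=\sigma(\alpha)+\sigma(\varepsilon)\qquad(\sigma\in C^0(G)).
\]
This is the cellular cochain complex of the barycentric subdivision of $G$, so $C^1/\delta C^0=H^1(G;\mathbb Z/2)$. Elements of $\delta C^0$ are \emph{coboundaries}. For $\eta\in C^1(G)$ and an edge path $\gamma$, let $\langle\eta,\gamma\rangle$ be the sum, over the edges traversed by $\gamma$ with multiplicity, of the values of $\eta$ on the two flags of the edge. A backtrack contributes $0$, so $\eta$ defines a homomorphism $\pi_1(G,\alpha_0)\to\mathbb Z/2$ for each vertex $\alpha_0$. A covering $q\colon G'\to G$ induces pullback maps $q^*$, and $\langle q^*\eta,\gamma'\rangle=\langle\eta,q\gamma'\rangle$.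

\begin{lemma}\label{lem:cochains}
A cochain $\eta\in C^1(G)$ is a coboundary if and only if its restriction to each component is. If $G$ is connected with base vertex $\alpha_0$, then $\eta$ is a coboundary if and only if $\langle\eta,\gamma\rangle=0$ for every closed edge path $\gamma$ at $\alpha_0$.
\end{lemma}

\begin{proof}
The first claim holds because $C^0(G)$ consists of all functions, with no condition on supports. If $\eta=\delta\sigma$, an edge from $\alpha$ to $\alpha'$ contributes $\sigma(\alpha)+\sigma(\alpha')$, and the sum along a closed path is $0$. Conversely, if all closed paths at $\alpha_0$ give $0$, then $\sigma(\alpha)=\langle\eta,\gamma\rangle$ is independent of the path $\gamma$ from $\alpha_0$ to $\alpha$. For an edge $\varepsilon$ with endpoints $\alpha,\alpha'$ we have $\sigma(\alpha')=\sigma(\alpha)+\eta(\alpha,\varepsilon)+\eta(\alpha',\varepsilon)$, so $\sigma(\varepsilon)=\sigma(\alpha)+\eta(\alpha,\varepsilon)=\sigma(\alpha')+\eta(\alpha',\varepsilon)$ is well defined and $\delta\sigma=\eta$.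
\end{proof}

\section{Recording a cochain in a cube complex}\label{sec:construction}

\subsection{The data}
Throughout Sections~\ref{sec:construction}--\ref{sec:criterion}, $Y$ is a finite special cube complex such that
\begin{itemize}
\item[(B1)] every closed cube of $Y$ is embedded, and distinct cubes have distinct vertex sets;
\item[(B2)] no hyperplane of $Y$ is dual to two distinct edges that share a vertex.
\end{itemize}
Let $\widetilde Y$ be its universal cover. Let $A$ be a finite connected graph and $\varphi\colon A\to Y$ a cubical map. By (B1) no edge of $Y$ is a loop, so the two endpoints of an edge of $A$ have distinct images; in particular $A$ has no loops.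

Since we must control all covers of the complex to be built, we carry out the construction over every cover $\kappa\colon Z\to Y$, finite or not. Let $A_Z=A\times_YZ$ be the pullback graph. Its vertices are the pairs $(\bar\alpha,x)\in V(A)\times V(Z)$ with $\varphi(\bar\alpha)=\kappa(x)$, and its edges are the pairs $(\bar\varepsilon,e)\in E(A)\times E(Z)$ with $\varphi(\bar\varepsilon)=\kappa(e)$; the endpoints of $(\bar\varepsilon,e)$ are the two pairs $(\bar\alpha,x)$ with $\bar\alpha$ an endpoint of $\bar\varepsilon$, $x$ an endpoint of $e$, and $\varphi(\bar\alpha)=\kappa(x)$. The graph $A_Z$ may be disconnected, and $A_Y=A$. We write $\alpha,\varepsilon,f$ for vertices, edges and flags of $A_Z$, we write $\bar\alpha,\bar\varepsilon,\bar f$ for their images in $A$, and we write $\varphi\colon A_Z\to Z$ for the second projection. If $q\colon Z'\to Z$ is a further cover, then $(\bar\alpha,x')\mapsto(\bar\alpha,q(x'))$ defines a map $A_{Z'}\to A_Z$. It is a covering, because an edge of $Z$ at $q(x')$ has a unique lift at $x'$, and each vertex has $\deg q$ preimages. We write $q^*\colon C^1(A_Z)\to C^1(A_{Z'})$ for the pullback.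

\subsection{A first attempt}
A cochain $\eta\in C^1(A)$ determines a double cover $A^\eta\to A$: each vertex $\alpha$ has two lifts $\alpha^{+},\alpha^{-}$, and an edge $\varepsilon$ with flags $f=(\alpha,\varepsilon)$, $f'=(\alpha',\varepsilon)$ has two lifts, joining $\alpha^{\mu}$ to $\alpha'^{\mu'}$ where $\mu'=\mu(-1)^{\eta(f)+\eta(f')}$. The obvious way to record $\eta$ without changing the homotopy type of $Y$ is to form the mapping cylinder of $A^\eta\to A\to Y$, with one square for each edge of $A^\eta$ and vertical edges $[\varphi(\alpha),\alpha^\pm]$. For a triangle and its connected double cover this is a M\"obius band. It fails to be special whenever $\eta$ is not a coboundary. A closed path $\gamma$ at $\alpha$ with $\langle\eta,\gamma\rangle=1$ lifts to a path from $\alpha^+$ to $\alpha^-$, and the squares along this lift make the edges from $\varphi(\alpha)$ to $\alpha^+$ and to $\alpha^-$ parallel; they osculate, so their hyperplane directly self-osculates.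

The trouble is a hyperplane that runs along all of $A^\eta$. We cut it into short pieces, one pair for each vertex and one pair for each edge of $A$, which cross each other in a $2\times2$ grid at each flag. This complex does not depend on $\eta$. The way in which the pair at $\alpha$ is matched with the pair at $\varepsilon$ is then recorded by marking one of the two diagonals of the grid with pendant edges, which specialness does not see.

\subsection{The complex $W(Z)$}
Let $J=[-1,1]$, subdivided at $0$, and let $\mu,\nu$ denote signs in $\{\pm1\}$. Starting from $Z$, we attach cubes in three steps.
\begin{enumerate}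
\item For each vertex $\alpha$ of $A_Z$, attach a copy $J_\alpha$ of $J$ by gluing $0$ to $\varphi(\alpha)$. Its ends are called $\alpha^\mu$.
\item For each edge $\varepsilon$ of $A_Z$, attach the \emph{strip} $\varphi(\varepsilon)\times J_\varepsilon$ by gluing $\varphi(\varepsilon)\times0$ to $\varphi(\varepsilon)$. For a flag $f=(\alpha,\varepsilon)$, the vertex $\varphi(\alpha)\times\nu$ of the strip is called $b_f^\nu$.
\item For each flag $f=(\alpha,\varepsilon)$, attach the \emph{grid} $J_\alpha\times J_\varepsilon$ along its \emph{cross} $(J_\alpha\times0)\cup(0\times J_\varepsilon)$, gluing $J_\alpha\times0$ to $J_\alpha$ and $0\times J_\varepsilon$ to the side $\varphi(\alpha)\times J_\varepsilon$ of the strip. The corners of the grid are called $c_f^{\mu,\nu}$.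
\end{enumerate}
The result is $W(Z)$; see Figure~\ref{fig:edge}. No edge of $W(Z)$ is a loop, and each new edge is determined by its endpoints, so we write it as $[v,v']$. For a flag $f=(\alpha,\varepsilon)$ let $f'=(\alpha',\varepsilon)$ be the other flag of $\varepsilon$. The neighbors of the vertices of $W(Z)$ are as follows:
\begin{equation}\label{eq:neighbors}
\begin{array}{ll}
x\in V(Z): & \text{its neighbors in }Z;\ \alpha^\mu\text{ and }b_{(\alpha,\varepsilon)}^\nu\text{ with }\varphi(\alpha)=x;\\[2pt]
\alpha^\mu: & \varphi(\alpha);\ c_f^{\mu,\nu}\text{ for all flags }f\text{ at }\alpha\text{ and all }\nu;\\[2pt]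
b_f^\nu: & \varphi(\alpha);\ b_{f'}^\nu;\ c_f^{+,\nu},\ c_f^{-,\nu};\\[2pt]
c_f^{\mu,\nu}: & \alpha^\mu;\ b_f^\nu.
\end{array}
\end{equation}
The new squares are the \emph{strip squares}, with vertices $\varphi(\alpha),\varphi(\alpha'),b_{f'}^\nu,b_f^\nu$ in cyclic order, and the \emph{grid squares}, with vertices $\varphi(\alpha),\alpha^\mu,c_f^{\mu,\nu},b_f^\nu$ in cyclic order.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1cm,0cm)},y={(0cm,1.3cm)},z={(0.9cm,0.5cm)},font=\small]
\foreach \x in {0,5}{
  \fill[gray!15] (\x,-1,-1)--(\x,-1,1)--(\x,1,1)--(\x,1,-1)--cycle;
  \foreach \s in {-1,0,1}{\draw (\x,\s,-1)--(\x,\s,1); \draw (\x,-1,\s)--(\x,1,\s);}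
}
\foreach \s in {-1,0,1}{\draw (0,\s,0)--(5,\s,0);}
\draw[ultra thick] (0,0,1)--(0,1,1)--(0,1,0)--(5,1,0)--(5,1,-1)--(5,0,-1);
\foreach \p in {(0,1,1),(0,-1,-1),(5,1,-1),(5,-1,1)}{\fill \p circle (3pt);}
\node[above] at (2.5,0,0) {$\varphi(\varepsilon)$};
\node[right] at (0,0,1) {$\alpha^+$};   \node[left] at (0,0,-1) {$\alpha^-$};
\node[right] at (5,0,1) {$\alpha'^+$};  \node[left] at (5,0,-1) {$\alpha'^-$};
\node[above left] at (0,1,0) {$b_f^+$}; \node[below right] at (0,-1,0) {$b_f^-$};
\node[above left] at (5,1,0) {$b_{f'}^+$}; \node[below right] at (5,-1,0) {$b_{f'}^-$};
\node[right] at (0,1,1) {$c_f^{+,+}$};  \node[left] at (5,1,-1) {$c_{f'}^{-,+}$};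
\end{tikzpicture}
\caption{The squares attached over one edge $\varepsilon$ of the graph, with flags $f=(\alpha,\varepsilon)$ and $f'=(\alpha',\varepsilon)$: a strip of two squares along $\varphi(\varepsilon)$ and a shaded $2\times2$ grid at each end. Dots show the marked corners for $\eta(f)=0$ and $\eta(f')=1$. The thick path through marked corners leads from $\alpha^+$ to $\alpha'^-$.}
\label{fig:edge}
\end{figure}

\subsection{The complex $X(Z,\eta)$}
Let $\eta\in C^1(A_Z)$. The corner $c_f^{\mu,\nu}$ is \emph{marked} if $\mu\nu=(-1)^{\eta(f)}$. Thus $\eta(f)$ selects a diagonal of the grid of $f$. We color the vertices of $W(Z)$ by the finite set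
\[
\mathcal C=V(Y)\sqcup V(A)\sqcup\operatorname{Fl}(A)\sqcup\bigl(\operatorname{Fl}(A)\times\{0,1\}\bigr),
\]
giving $x\in V(Z)$ the color $\kappa(x)$, $\alpha^\mu$ the color $\bar\alpha$, $b_f^\nu$ the color $\bar f$, and $c_f^{\mu,\nu}$ the color $(\bar f,1)$ if it is marked and $(\bar f,0)$ if not. The colors name the cell of $Y$ or $A$ over which a vertex lies, and they do not see the signs $\mu,\nu$ except through the marking.

By \eqref{eq:neighbors}, the degree of a vertex in $W(Z)$ equals the degree of the corresponding vertex in $W(Y)$: it is $2$ for $c_f^{\mu,\nu}$, $4$ for $b_f^\nu$, $1+2\deg_A(\bar\alpha)$ for $\alpha^\mu$, and $\deg_Y(\kappa(x))+\sum(2+2\deg_A(\bar\alpha))$ for $x\in V(Z)$, the sum being over the vertices $\bar\alpha$ of $A$ with $\varphi(\bar\alpha)=\kappa(x)$. Fix once and for all an injection $D\colon\mathcal C\to\mathbb N$ whose values are at least $2$ and exceed all degrees in $W(Y)$. A \emph{hair} is an edge attached at one endpoint, its other endpoint being free. Let $X(Z,\eta)$ be obtained from $W(Z)$ by attaching $D(\operatorname{color}(v))-\deg_{W(Z)}(v)$ hairs at each vertex $v$. In $X(Z,\eta)$ the free ends of hairs have degree $1$ and every vertex $v$ of $W(Z)$ has degree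 $D(\operatorname{color}(v))\ge2$. Hence \emph{degrees determine colors}, and so isomorphisms and covering maps between these complexes preserve colors.

\begin{example}\label{ex:triangle}
Let $Y=A$ be a triangle with vertices $x_0,x_1,x_2$ and edges $\varepsilon_j=[x_j,x_{j+1}]$, and let $\varphi$ be the identity. Conditions (B1) and (B2) hold. Let $\eta$ be $1$ on the flag $(x_0,\varepsilon_0)$ and $0$ on the other five flags. We compare $X(Y,0)$ with $X(Y,\eta)$.

In each complex consider the subgraph $M$ spanned by the $6$ vertices $\alpha^\mu$, the $12$ vertices $b_f^\nu$ and the $12$ marked corners. It is defined by colors, so an isomorphism would preserve it. By \eqref{eq:neighbors} every vertex of $M$ has two neighbors in $M$: for each flag $f$ at $\alpha$ exactly one of $c_f^{\mu,\pm}$ is marked, and exactly one of $c_f^{\pm,\nu}$ is marked. So $M$ is a union of circles of total length $30$. Over an edge, $M$ leads from $\alpha^\mu$ in five steps to $\alpha'^{\mu'}$, where $\mu'$ is $\mu$ times $-1$ to the sum of the cochain on the two flags (Figure~\ref{fig:edge}); thus $M$ is a subdivision of the double cover from the first attempt. For the zero cochain the sign returns to itself after one turn, and $M$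 consists of two circles of length $15$. For $\eta$ the sign is reversed after one turn, and $M$ is one circle of length $30$. So $X(Y,0)\not\cong X(Y,\eta)$.

Now let $q\colon Z\to Y$ be the hexagon with vertices $x_0,\dots,x_5$ and edges $\varepsilon_j=[x_j,x_{j+1}]$, so that $A_Z=Z$. The cochain $q^*\eta$ is $1$ exactly on $(x_0,\varepsilon_0)$ and $(x_3,\varepsilon_3)$. Reflect the intervals $J$ belonging to the six cells $\varepsilon_0,x_1,\varepsilon_1,x_2,\varepsilon_2,x_3$, together with the strips and grids built on them. In a grid where both factors or neither are reflected, each diagonal is preserved. Exactly one factor is reflected in the grids of $(x_0,\varepsilon_0)$ and $(x_3,\varepsilon_3)$, and there the diagonals are exchanged. So $X(Z,0)\cong X(Z,q^*\eta)$, and this complex is a double cover of both $X(Y,0)$ and $X(Y,\eta)$. The two complexes have a common finite cover because the class of $\eta$ dies in a finite cover of $Y$. The aim is to find $Y$, $A$ and $\eta$ for which the class dies in $\widetilde Y$ but in no finite cover.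
\end{example}

\section{Properties of the construction}\label{sec:properties}

We now prove in general the three phenomena seen in Example~\ref{ex:triangle}, namely compatibility with covers, invariance under coboundaries, and rigidity, and we verify specialness.

\subsection{Homotopy type and covers}

\begin{lemma}\label{lem:retract}
The subcomplex $Z$ is a deformation retract of $X(Z,\eta)$, and a cube of $X(Z,\eta)$ lies in $Z$ if and only if all its vertices do.
\end{lemma}

\begin{proof}
Undo the construction in reverse order. Retract each hair to its base. Retract each grid to its cross: on a quarter $[0,1]^2$ move $(s,s')$ linearly to $(s-m,s'-m)$ with $m=\min(s,s')$, which fixes the two sides through $(0,0)$; without the hairs, a grid square meets the rest of the complex only in these two sides. Then retract each strip to $\varphi(\varepsilon)\times0$ and each $J_\alpha$ to $0$. For the second claim, every cube that was added has a vertex that was added.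
\end{proof}

\begin{lemma}\label{lem:covers}
Let $Z\to Y$ be a cover and $\eta\in C^1(A_Z)$.
\begin{enumerate}
\item[(a)] A cover $q\colon Z'\to Z$ extends to covers $W(Z')\to W(Z)$ and $X(Z',q^*\eta)\to X(Z,\eta)$ of the same degree. In particular the universal cover of $X(Z,\eta)$ is $X(\widetilde Y,\tilde\eta)$, where $\tilde\eta$ is the pullback of $\eta$.
\item[(b)] Let $p\colon P\to X(Z,\eta)$ be a cover. Then $Z'=p^{-1}(Z)$ is connected, and with $q=p|_{Z'}$ there is an isomorphism $P\cong X(Z',q^*\eta)$ over $X(Z,\eta)$ that is the identity on $Z'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P'\to P$ be a cover of cell complexes, and let a complex $U$ be attached to $P$ along a map $\beta\colon U_0\to P$ from a simply connected subcomplex $U_0\subseteq U$. The pullback of $P'$ to $U_0$ is a trivial cover whose sheets are indexed by the lifts of $\beta$ to $P'$. Gluing $P'\to P$ to the trivial cover of $U$ with the same set of sheets shows that attaching to $P'$ one copy of $U$ along each lift of $\beta$ gives a cover of $P\cup_\beta U$. The same holds for many pieces attached at once.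

In the three steps the pieces are attached along a point, an arc and a cross. The lifts to $Z'$ of the point $\varphi(\alpha)$ correspond to the vertices of $A_{Z'}$ over $\alpha$, and the lifts of the arc $\varphi(\varepsilon)$ to the edges of $A_{Z'}$ over $\varepsilon$. The lifts of the cross of $f=(\alpha,\varepsilon)$ correspond to the lifts of its center $\varphi(\alpha)$, hence to the vertices $\alpha_1$ of $A_{Z'}$ over $\alpha$, hence, as $A_{Z'}\to A_Z$ is a covering, to the flags $f_1=(\alpha_1,\varepsilon_1)$ over $f$; the lift is the cross of $f_1$. So $W(Z')$ covers $W(Z)$. This cover sends $c_{f_1}^{\mu,\nu}$ to $c_f^{\mu,\nu}$, and $q^*\eta(f_1)=\eta(f)$, so it preserves colors. It also preserves degrees, so a vertex and its image carry the same number of hairs, and the cover extends. For $Z'=\widetilde Y$ the complex $X(\widetilde Y,\tilde\eta)$ is simply connected by Lemma~\ref{lem:retract}.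

(b) Lift the deformation retraction of Lemma~\ref{lem:retract} to a homotopy of $P$ starting at the identity. It fixes $Z'$ pointwise, since constant paths lift to constant paths, and it ends in $Z'$. So $Z'$ is a deformation retract of $P$, hence connected. Choose a vertex $y\in Z'$. Both $P$ and $X(Z',q^*\eta)$ are connected covers of $X(Z,\eta)$ that deformation retract to $Z'$, so their fundamental groups at $y$ have the same image, namely that of $\pi_1(Z',y)$. Hence there is an isomorphism over $X(Z,\eta)$ fixing $y$. It restricts to a deck transformation of the connected cover $q$ with a fixed point, which is the identity.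
\end{proof}

\subsection{Specialness}

\begin{proposition}\label{prop:special}
If $Z\to Y$ is a finite cover and $\eta\in C^1(A_Z)$, then $X(Z,\eta)$ is a finite special cube complex. Its universal cover is a locally finite CAT(0) cube complex, of dimension $\max(2,\dim Y)$ if $A$ has an edge.
\end{proposition}

\begin{proof}
Finiteness and the dimension are read off from the construction, and the universal cover is CAT(0) and locally finite once we know that the finite complex is special. A hair adds an isolated vertex to a link. It lies in no square and is not a loop, so its hyperplane is two-sided, has one dual edge and crosses nothing. So hairs do not affect specialness, and by Lemmas~\ref{lem:covers}(a) and~\ref{lem:coverspecial} it suffices to show that $W=W(Y)$ is special. We name a vertex of a link by the far endpoint of the edge when the edge is new.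

\emph{Links.} At $v\in V(Y)$ the link is the flag complex $\operatorname{lk}_Y(v)$ with new vertices $\alpha^\mu$ and $b_f^\nu$, for $f=(\alpha,\varepsilon)$ and $\varphi(\alpha)=v$, and with new edges from the new squares. A strip square joins $b_f^\nu$ to the direction of $\varphi(\varepsilon)$, and a grid square joins $b_f^\nu$ to $\alpha^\mu$. Each new square has one corner at $v$, because $\varphi(\varepsilon)$ is not a loop, and different squares give different pairs of link vertices; so the link is simplicial. In the link, $\alpha^\mu$ is adjacent only to vertices $b$, and no two vertices $b$ are adjacent. The three neighbors $\alpha^+$, $\alpha^-$, $\varphi(\varepsilon)$ of $b_f^\nu$ are therefore pairwise nonadjacent, and so are the neighbors of $\alpha^\mu$. No new vertex lies in a triangle of pairwise adjacent vertices, and the link is flag. At $\alpha^\mu$ the link is a star with center $\varphi(\alpha)$ and leaves $c_f^{\mu,\nu}$. At $b_f^\nu$ it is a star with center $\varphi(\alpha)$ and leaves $b_{f'}^\nu,c_f^{+,\nu},c_f^{-,\nu}$. At $c_f^{\mu,\nu}$ it is a single edge.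

\emph{Hyperplanes.} Consider the following sets of oriented edges:
\begin{itemize}
\item $H_\alpha^\mu$: the edge $[\varphi(\alpha),\alpha^\mu]$ and the edges $[b_f^\nu,c_f^{\mu,\nu}]$ for all flags $f$ at $\alpha$ and all $\nu$;
\item $H_\varepsilon^\nu$: the edges $[\varphi(\alpha),b_f^\nu]$ and $[\alpha^\mu,c_f^{\mu,\nu}]$ for both flags $f=(\alpha,\varepsilon)$ of $\varepsilon$ and all $\mu$;
\item for each hyperplane $H$ of $Y$, with a fixed orientation: the oriented edges of $Y$ dual to $H$, and the edges $[b_f^\nu,b_{f'}^\nu]$ with $\varphi(\varepsilon)$ dual to $H$, oriented like $\varphi(\varepsilon)$. This set is again called $H$.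
\end{itemize}
Every edge of $W$ occurs in exactly one set, with exactly one orientation. In a square of $Y$, a strip square or a grid square, opposite sides lie in the same set with matching orientations, and these squares make all edges of one set parallel. So the sets are the hyperplanes of $W$, and all are two-sided.

\emph{No hyperplane of $W$ is dual to two distinct edges sharing a vertex.} The edges listed for $H_\alpha^\mu$ are pairwise disjoint. So are the six edges listed for $H_\varepsilon^\nu$, since $\alpha\ne\alpha'$ and $\varphi(\alpha)\neq\varphi(\alpha')$. For $H$ coming from $Y$, the dual edges at a vertex of $Y$ are edges of $Y$ and (B2) applies, while at $b_f^\nu$ the only candidate is $[b_f^\nu,b_{f'}^\nu]$. Since $W$ has no loops, no hyperplane self-intersects or self-osculates.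

\emph{No inter-osculation.} For each crossing pair we show that at every vertex where both hyperplanes have a dual edge, these two edges, which are unique by the previous step, span a square. The three kinds of squares give three kinds of crossing pairs.
\begin{enumerate}
\item[(i)] $H,H'$ from $Y$, crossing in a square of $Y$. At $b_f^\nu$ only one edge is dual to a hyperplane from $Y$, so a common vertex lies in $Y$. The dual edges there are edges of $Y$, and they span a square because $Y$ is special.
\item[(ii)] $H_\varepsilon^\nu$ and the hyperplane $H$ dual to $\varphi(\varepsilon)$. The common vertices are $\varphi(\alpha)$ and $b_f^\nu$ for the two flags $f=(\alpha,\varepsilon)$. At $\varphi(\alpha)$ the dual edges are $[\varphi(\alpha),b_f^\nu]$ and $\varphi(\varepsilon)$; at $b_f^\nu$ they are $[\varphi(\alpha),b_f^\nu]$ and $[b_f^\nu,b_{f'}^\nu]$. In both cases they span the strip square.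
\item[(iii)] $H_\alpha^\mu$ and $H_\varepsilon^\nu$ with $f=(\alpha,\varepsilon)$ a flag. The edges of $H_\alpha^\mu$ meet $\varphi(\alpha)$, $\alpha^\mu$, and vertices $b$ and $c^{\mu,\pm}$ of flags at $\alpha$. Among the vertices of the six edges of $H_\varepsilon^\nu$ these are $\varphi(\alpha),\alpha^\mu,b_f^\nu,c_f^{\mu,\nu}$, the four vertices of one grid square, and at each of them the two dual edges are sides of that square.
\end{enumerate}
So $W$ is special.
\end{proof}

\begin{remark}
Case (ii) is where (B2) cannot be dropped. If the hyperplane $H$ dual to $\varphi(\varepsilon)$ were dual to a second edge $e$ of $Y$ at $\varphi(\alpha)$, then $e$ would osculate with $[\varphi(\alpha),b_f^\nu]$, and $H$ would inter-osculate with $H_\varepsilon^\nu$.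
\end{remark}

\subsection{Flips and rigidity}

\begin{lemma}\label{lem:gauge}
If $\eta'=\eta+\delta\sigma$ in $C^1(A_Z)$, then there is an isomorphism $X(Z,\eta)\cong X(Z,\eta')$ that is the identity on $Z$.
\end{lemma}

\begin{proof}
Reflect $J_\alpha$ whenever $\sigma(\alpha)=1$ and $J_\varepsilon$ whenever $\sigma(\varepsilon)=1$, and act on strips and grids by the product maps. These maps agree along the gluings, so they define an automorphism of $W(Z)$ that is the identity on $Z$. For $f=(\alpha,\varepsilon)$ it sends $\alpha^\mu$ to $\alpha^{\mu'}$, $b_f^\nu$ to $b_f^{\nu'}$ and $c_f^{\mu,\nu}$ to $c_f^{\mu',\nu'}$, where $\mu'=\mu(-1)^{\sigma(\alpha)}$ and $\nu'=\nu(-1)^{\sigma(\varepsilon)}$. Since $\mu'\nu'=\mu\nu(-1)^{\delta\sigma(f)}$, we have $\mu\nu=(-1)^{\eta(f)}$ if and only if $\mu'\nu'=(-1)^{\eta'(f)}$. So the automorphism carries the colors defined by $\eta$ to those defined by $\eta'$, and it extends over the hairs.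
\end{proof}

The next statement is the converse, in the form needed for common covers. An abstract common cover knows nothing a priori about $Y$ or $A$. The colors of the vertices of $Z$ are there to recover the map to $Y$, and the colors $\bar\alpha$ and $\bar f$ are there to force an isomorphism to act by flips.

\begin{proposition}\label{prop:rigid}
Let $\kappa_i\colon Z_i\to Y$ be finite covers and $\eta_i\in C^1(A_{Z_i})$ for $i=1,2$. Suppose that $X(Z_1,\eta_1)$ and $X(Z_2,\eta_2)$ have a common finite cover. Then there are a connected complex $Z$ and finite covers $q_i\colon Z\to Z_i$ with $\kappa_1q_1=\kappa_2q_2$ such that $q_1^*\eta_1-q_2^*\eta_2$ is a coboundary on $A_Z$.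
\end{proposition}

\begin{proof}
Let $p_i\colon P\to X(Z_i,\eta_i)$ be the two finite covers.

\emph{Recovering the map to $Y$.} In $X(Z_i,\eta_i)$ the vertices with degree in $D(V(Y))$ are exactly the vertices of $Z_i$. By Lemma~\ref{lem:retract}, and since covers preserve degrees, $p_i^{-1}(Z_i)$ is the union $Z$ of all cubes of $P$ whose vertices all have degree in $D(V(Y))$. This description does not involve $i$, and $Z$ is connected by Lemma~\ref{lem:covers}(b). Put $q_i=p_i|_Z$. For a vertex $x$ of $Z$ we have $\kappa_iq_i(x)=D^{-1}(\deg_P(x))$ for both $i$. The two maps $\kappa_iq_i$ send a cube of $Z$ to cubes of $Y$ with the same vertex set, hence to the same cube by (B1). That cube is embedded, so on the given cube the two maps are given by isometries of Euclidean cubes that agree on vertices, and they are equal. Thus $\kappa_1q_1=\kappa_2q_2$, and $Z$ is a cover of $Y$ in one way, with one graph $A_Z$.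

\emph{Reduction to one isomorphism.} Put $\hat\eta_i=q_i^*\eta_i$. By Lemma~\ref{lem:covers}(b), $P\cong X(Z,\hat\eta_i)$ by an isomorphism that is the identity on $Z$. Composing, we obtain an isomorphism $\theta\colon X(Z,\hat\eta_1)\to X(Z,\hat\eta_2)$ that is the identity on $Z$ and preserves colors. We determine $\theta$ on the vertices of $W(Z)$ using \eqref{eq:neighbors}.

\emph{The vertices $\alpha^\mu$.} Let $\alpha=(\bar\alpha,x)$. A vertex of color $\bar\alpha$ has the form $(\bar\alpha,x_1)^\mu$, and its only neighbor in $Z$ is $x_1$. So the neighbors of $x$ of color $\bar\alpha$ are $\alpha^+$ and $\alpha^-$. As $\theta$ fixes $x$, it permutes them: $\theta(\alpha^\mu)=\alpha^{\mu(-1)^{\sigma(\alpha)}}$ for some $\sigma(\alpha)\in\mathbb Z/2$.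

\emph{The vertices $b_f^\nu$.} Let $f=(\alpha,\varepsilon)$ with $\alpha=(\bar\alpha,x)$. A neighbor of $x$ of color $\bar f$ has the form $b_{f_1}^\nu$ where $f_1$ is a flag over $\bar f$ at the vertex $(\bar\alpha,x)$. Since $A_Z\to A$ is a covering, $f_1=f$. So $\theta(b_f^\nu)=b_f^{\nu(-1)^{\sigma(f)}}$ for some $\sigma(f)\in\mathbb Z/2$. The vertices $b_f^\nu$ and $b_{f'}^{\nu'}$ are adjacent if and only if $\nu=\nu'$, and $\theta$ preserves adjacency, so $\sigma(f)=\sigma(f')$. Call this value $\sigma(\varepsilon)$.

\emph{The corners.} The common neighbors of $\alpha^\mu$ and $b_f^\nu$ are $x$ and $c_f^{\mu,\nu}$; the free end of a hair has only one neighbor. Hence $\theta(c_f^{\mu,\nu})=c_f^{\mu',\nu'}$ with $\mu'=\mu(-1)^{\sigma(\alpha)}$ and $\nu'=\nu(-1)^{\sigma(\varepsilon)}$. Marked corners go to marked corners, so $\mu\nu=(-1)^{\hat\eta_1(f)}$ implies $\mu\nu(-1)^{\sigma(\alpha)+\sigma(\varepsilon)}=(-1)^{\hat\eta_2(f)}$. Therefore $\hat\eta_2=\hat\eta_1+\delta\sigma$.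
\end{proof}

\begin{remark}
The second half of (B1) is used only to pass from vertices to cubes in the first step. It is needed for that argument: on a circle with two vertices and two edges, the identity and the reflection exchanging the edges agree on vertices.
\end{remark}

\section{A criterion for a common finite cover}\label{sec:criterion}

We now choose $A$ and $\eta$ so that the class of $\eta$ dies in $\widetilde Y$. Fix a base vertex $y_0$ of $Y$ and put $\Gamma=\pi_1(Y,y_0)$. Let $\Delta\le\Gamma$ be a finitely generated subgroup and $\lambda\colon\Delta\to\mathbb Z/2$ a homomorphism. Choose closed edge paths of positive length at $y_0$ that represent the elements of a finite generating set of $\Delta$. Let $A$ be the wedge of subdivided circles, one for each path, with wedge point $\alpha_0$ and with the map $\varphi\colon A\to Y$ given by the paths. Then $\varphi_*\pi_1(A,\alpha_0)=\Delta$. Finite generation of $\Delta$ is what makes $A$, and hence $X(Y,\eta)$, finite. Let $\eta\in C^1(A)$ be a cochain with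
\begin{equation}\label{eq:eta}
\langle\eta,\gamma\rangle=\lambda(\varphi_*[\gamma])\quad\text{for every closed edge path }\gamma\text{ at }\alpha_0.
\end{equation}
For instance, let $\eta$ be $1$ on one flag of each circle whose generator has $\lambda=1$ and $0$ on all other flags; both sides of \eqref{eq:eta} are homomorphisms on the free group $\pi_1(A,\alpha_0)$ that agree on the circles.

\begin{lemma}\label{lem:components}
Let $\kappa\colon Z\to Y$ be a cover and $K$ a component of $A_Z$. Then $K$ contains a vertex $(\alpha_0,x)$. Put $\Gamma_x=\kappa_*\pi_1(Z,x)$, a subgroup of index $\deg\kappa$ in $\Gamma$.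
\begin{enumerate}
\item[(a)] The lift at $(\alpha_0,x)$ of a closed edge path $\gamma$ at $\alpha_0$ is closed if and only if $\varphi_*[\gamma]\in\Gamma_x$.
\item[(b)] The pullback of $\eta$ to $K$ is a coboundary if and only if $\lambda$ vanishes on $\Delta\cap\Gamma_x$.
\end{enumerate}
In particular the pullback of $\eta$ to every component of $A_{\widetilde Y}$ is a coboundary.
\end{lemma}

\begin{proof}
The map $K\to A$ is a covering and $A$ is connected, so it is onto. The lift of $\gamma$ at $(\alpha_0,x)$ ends at $(\alpha_0,x')$, where $x'$ is the endpoint of the lift of $\varphi\gamma$ to $Z$ at $x$; this gives (a). The closed paths in $K$ at $(\alpha_0,x)$ are the closed lifts, so by (a) their images in $\Gamma$ are exactly the elements of $\Delta\cap\Gamma_x$. By \eqref{eq:eta} the pullback of $\eta$ evaluates on such a path to $\lambda$ of its image, and (b) follows from Lemma~\ref{lem:cochains}. For $Z=\widetilde Y$ the group $\Gamma_x$ is trivial.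
\end{proof}

\begin{theorem}\label{thm:criterion}
The complexes $X(Y,0)$ and $X(Y,\eta)$ are finite special cube complexes with isomorphic universal covers. They have a common finite cover if and only if $\lambda$ vanishes on $\Delta\cap\Gamma'$ for some finite-index subgroup $\Gamma'\le\Gamma$.
\end{theorem}

\begin{proof}
Both are finite and special by Proposition~\ref{prop:special}. By Lemma~\ref{lem:covers}(a) the universal covers are $X(\widetilde Y,0)$ and $X(\widetilde Y,\tilde\eta)$. The cochain $\tilde\eta$ is a coboundary by Lemmas~\ref{lem:components} and~\ref{lem:cochains}, so the two are isomorphic by Lemma~\ref{lem:gauge}.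

Suppose there is a common finite cover. Proposition~\ref{prop:rigid} with $Z_1=Z_2=Y$, $\eta_1=0$ and $\eta_2=\eta$ gives a finite cover $Z\to Y$ such that the pullback of $\eta$ to $A_Z$ is a coboundary. By Lemma~\ref{lem:components}(b), $\lambda$ vanishes on $\Delta\cap\Gamma_x$, and $\Gamma_x$ has finite index.

Conversely, suppose $\lambda$ vanishes on $\Delta\cap\Gamma'$. Replacing $\Gamma'$ by the intersection of its conjugates, we may assume that it is normal. For the corresponding finite cover $q\colon Z\to Y$ we have $\Gamma_x=\Gamma'$ for every $x$ over $y_0$, so $q^*\eta$ is a coboundary on every component of $A_Z$. By Lemma~\ref{lem:gauge}, $X(Z,q^*\eta)\cong X(Z,0)$, and by Lemma~\ref{lem:covers}(a) this is a finite cover of both complexes.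
\end{proof}

So a counterexample to the problem arises from any $Y$ as above with a finitely generated $\Delta\le\Gamma$ and a homomorphism $\lambda$ that has the following property.
\begin{itemize}
\item[(U)] $\lambda(\Delta\cap\Gamma')\ne0$ for every finite-index subgroup $\Gamma'\le\Gamma$.
\end{itemize}
Property (U) fails whenever $\lambda$ extends to a homomorphism to $\mathbb Z/2$ on a finite-index subgroup of $\Gamma$ containing $\Delta$, since the kernel of the extension can serve as $\Gamma'$. This happens if $\Delta$ has finite index, as in Example~\ref{ex:triangle} where $\Delta=\Gamma=\mathbb Z$, and more generally if $\Delta$ is a retract of a finite-index subgroup. The subgroup $\Delta$ must therefore be embedded in $\Gamma$ in a way that the finite quotients of $\Gamma$ see poorly.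

\section{An invisible involution and the example in $F_3\times F_3$}\label{sec:group}

The source of (U) is a group with an involution that no finite quotient detects.

\begin{lemma}\label{lem:invol}
Let $G$ be a group, $z\in G$ an element that lies in every finite-index subgroup of $G$, and $\psi\colon\Gamma\to G$ a homomorphism whose image has finite index. Then every finite-index subgroup $\Gamma'\le\Gamma$ contains an element $\gamma$ with $\psi(\gamma)=z$.
\end{lemma}

\begin{proof}
The subgroup $\psi(\Gamma')$ has finite index in $\psi(\Gamma)$, hence in $G$, so it contains $z$.
\end{proof}

If $z$ has order $2$, then $\Delta=\psi^{-1}(\langle z\rangle)$ and $\lambda=\psi|_\Delta$ satisfy (U). The difficulty is to make $\Delta$ finitely generated. In Section~\ref{sec:hyp} we arrange that $\ker\psi$ is finitely generated. Here we enlarge $\Delta$ to a fiber product, and for $\lambda$ to extend to it we need $z$ to be central.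

\subsection{The group $\widetilde Q$}
Write $[x,y]=xyx^{-1}y^{-1}$. We first find an element of infinite order that dies in all finite quotients, and then express a central involution as a commutator involving it. We use two standard facts. The factors of an amalgamated free product embed in it. \emph{Britton's lemma}: in an HNN extension $\langle G,t\mid tct^{-1}=\phi(c)\ (c\in C)\rangle$, where $\phi\colon C\to C'$ is an isomorphism of subgroups of $G$, a word $g_0t^{\pm1}g_1\cdots t^{\pm1}g_n$ with $n\ge1$ and $g_j\in G$ that represents $1$ contains a subword $tgt^{-1}$ with $g\in C$ or $t^{-1}gt$ with $g\in C'$.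

\begin{lemma}\label{lem:BS}
In $B=\langle a,t\mid ta^2t^{-1}=a^3\rangle$ the element $h=[tat^{-1},a]$ has infinite order and maps to $1$ in every finite quotient of $B$.
\end{lemma}

\begin{proof}
The group $B$ is the HNN extension of $\langle a\rangle\cong\mathbb Z$ with $C=\langle a^2\rangle$ and $C'=\langle a^3\rangle$. For $n\geq1$, in the word $(t\,a\,t^{-1}a\,t\,a^{-1}t^{-1}a^{-1})^n$ for $h^n$ the elements between consecutive letters $t^{\pm1}$ are $a^{\pm1}$, which lie in neither $C$ nor $C'$. So $h^n\ne1$ by Britton's lemma.

In a finite quotient let $m$ be the order of $a$. The elements $a^2$ and $a^3$ are conjugate, so $m/\gcd(m,2)=m/\gcd(m,3)$. Then $\gcd(m,2)=\gcd(m,3)$ divides both $2$ and $3$, so it is $1$, and $\langle a\rangle=\langle a^2\rangle=\langle a^3\rangle$ in the quotient. Hence $t\langle a\rangle t^{-1}=t\langle a^2\rangle t^{-1}=\langle a^3\rangle=\langle a\rangle$, so $tat^{-1}$ is a power of $a$ and commutes with $a$.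
\end{proof}

Let $L=\langle u,k,z\mid[u,k]=z,\ [u,z]=[k,z]=z^2=1\rangle$, the integral Heisenberg group modulo the squares of its center. Sending $u,k$ to two reflections of a square whose product has order $4$, and $z$ to the rotation $(uk)^2$ by $\pi$, respects the relations, so $z\ne1$ in $L$. Killing $z$ gives $\mathbb Z^2$ with basis $u,k$, so $u^iz^j=1$ forces $i=0$. Hence $\langle u,z\rangle\cong\mathbb Z\times\mathbb Z/2$. In $B\times\langle z\rangle$, with $z$ of order $2$, we have $\langle h,z\rangle\cong\mathbb Z\times\mathbb Z/2$ by Lemma~\ref{lem:BS}. So we may form the amalgam
\[
\widetilde Q=(B\times\langle z\rangle)*_{\langle h,z\rangle=\langle u,z\rangle}L,\qquad h=u,\quad z=z .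
\]

\begin{proposition}\label{prop:Q}
The group $\widetilde Q$ is finitely presented and generated by $a,t,k$. The element $z=[h,k]$ is central of order $2$ and lies in every finite-index subgroup of $\widetilde Q$. The quotient $Q=\widetilde Q/\langle z\rangle$ has the presentation $\langle a,t,k\mid r,w\rangle$ with $r=ta^2t^{-1}a^{-3}$ and $w=[[tat^{-1},a],k]$.
\end{proposition}

\begin{proof}
A presentation of $\widetilde Q$ has generators $a,t,u,k,z$ and relations $r=1$, $u=[tat^{-1},a]$, $z=[u,k]$, $z^2=1$, and $[z,g]=1$ for $g=a,t,u,k$. The generators $u$ and $z$ are redundant, $z$ is central, and setting $z=1$ leaves the stated presentation of $Q$. The order of $z$ is $2$ because $L$ embeds. In a finite quotient of $\widetilde Q$ the image of $B$ is a finite quotient of $B$, so $h$ dies, and so does $z=[h,k]$. A finite-index subgroup contains a finite-index normal subgroup, which contains $z$.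
\end{proof}

\subsection{The fiber product}
Let $F$ be the free group on $a,t,k$, let $N_0$ be the kernel of $F\to\widetilde Q$ and $N$ the kernel of $F\to Q$. Then $N$ is the normal closure of $r$ and $w$, we have $r\in N_0$, the word $w$ maps to $z$, and $N/N_0=\langle z\rangle\cong\mathbb Z/2$ is central in $F/N_0=\widetilde Q$. The subgroup $N$ is the preimage of $\langle z\rangle$, but $r$ and $w$ generate it only as a normal subgroup. Inside $F\times F$, conjugation on $N\times1$ can be performed by the diagonal, which is finitely generated. So put
\[
\Delta=\{(g,g')\in F\times F: gN=g'N\},\qquad\lambda\colon\Delta\to N/N_0\cong\mathbb Z/2,\qquad\lambda(g,g')=gg'^{-1}N_0 .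
\]

\begin{proposition}\label{prop:U}
The map $\lambda$ is a homomorphism. The group $\Delta$ is generated by $(a,a)$, $(t,t)$, $(k,k)$, $(r,1)$, $(w,1)$, on which $\lambda$ takes the values $0,0,0,0,1$. Property \textup{(U)} holds for $\Delta\le\Gamma=F\times F$ and $\lambda$.
\end{proposition}

\begin{proof}
For $(g,g'),(g_1,g_1')\in\Delta$ the element $n_1=g_1g_1'^{-1}$ lies in $N$, so it is central modulo $N_0$, and $gg_1(g'g_1')^{-1}=gn_1g'^{-1}\equiv gg'^{-1}n_1$ modulo $N_0$. This is the only use of centrality. Every element of $\Delta$ factors as $(g,g')=(gg'^{-1},1)(g',g')$ with $gg'^{-1}\in N$. The diagonal is generated by the first three elements, and $N\times1$ is generated by the elements $(xrx^{-1},1)=(x,x)(r,1)(x,x)^{-1}$ and $(xwx^{-1},1)=(x,x)(w,1)(x,x)^{-1}$ for $x\in F$. The values of $\lambda$ follow from $r\in N_0$ and $wN_0=z$.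

Let $\Gamma'\le\Gamma$ have finite index. Then $F'=\{g\in F:(g,1)\in\Gamma'\}$ has finite index in $F$. By Proposition~\ref{prop:Q} and Lemma~\ref{lem:invol} applied to $F\to\widetilde Q$, some $g\in F'$ maps to $z$. Then $g\in N$, so $(g,1)\in\Delta\cap\Gamma'$, and $\lambda(g,1)=z\ne0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Let $R$ be the wedge of three circles labeled $a,t,k$, each subdivided into three edges, and let $Y=R\times R$, so that $\pi_1(Y)=F\times F=\Gamma$. We check the standing assumptions on $Y$.

The link of a vertex $(v,v')$ is the join of the discrete sets $\operatorname{lk}_R(v)$ and $\operatorname{lk}_R(v')$, a complete bipartite graph, which is flag. The cubes of $Y$ are the products of two cells of $R$. In $R$ every edge is embedded and determined by its endpoints, so the cubes of $Y$ are embedded, and the two projections of the vertex set of a cube determine its factors. This is (B1). For an edge $e$ of $R$, the edges $e\times v'$ with $v'\in V(R)$ form one hyperplane, and the edges $v\times e$ with $v\in V(R)$ form another; these are all the hyperplanes. An orientation of $e$ orients all these edges compatibly with the squares, so the hyperplanes are two-sided. The edges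 dual to one hyperplane are pairwise disjoint, which gives (B2) and excludes self-intersection and self-osculation. Crossing hyperplanes come from different factors, and if $e\times v'$ and $v\times e'$ share a vertex, it is $(v,v')$ and they span the square $e\times e'$. So there is no inter-osculation, and $Y$ is special.

Take $\Delta$ and $\lambda$ from Proposition~\ref{prop:U}, let $A$ be the wedge of five circles given by the five generators, and let $\eta$ be $1$ on exactly one flag, lying on the circle of $(w,1)$. By Theorem~\ref{thm:criterion} and (U), the finite special complexes $X(Y,0)$ and $X(Y,\eta)$ have the same universal cover $X=X(\widetilde Y,0)$ and no common finite cover. By Proposition~\ref{prop:special}, $X$ is a locally finite $2$-dimensional CAT(0) square complex. By Lemma~\ref{lem:retract} both complexes have fundamental group $F_3\times F_3$. Their deck groups are special uniform lattices in $\operatorname{Aut}(X)$, and they are not weakly commensurable by Lemma~\ref{lem:lattices}. \qed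

\section{Infinitely many classes}\label{sec:many}

Suppose a cover of $Y$ of degree $n$ contains $n$ disjoint copies of $A$. Then each copy can be given the cochain $\eta$ or the cochain $0$ independently. Under (U) a copy carrying $\eta$ remains distinguishable from a copy carrying $0$ in all finite covers, so the proportion of copies carrying $\eta$ is an invariant. A homomorphism to $\mathbb Z$ that kills $\Delta$ supplies such covers for all $n$.

\begin{theorem}\label{thm:density}
In the setting of Section~\ref{sec:criterion}, assume \textup{(U)} and assume that there is an epimorphism $\rho\colon\Gamma\to\mathbb Z$ with $\Delta\le\ker\rho$. Then $X=X(\widetilde Y,0)$ has infinitely many weak commensurability classes of special uniform lattices. More precisely, for $n\ge1$ and $S\subseteq\mathbb Z/n$ there is a special uniform lattice $\Lambda_{n,S}\cong\Gamma_n=\rho^{-1}(n\mathbb Z)$, and if $\Lambda_{n,S}$ and $\Lambda_{m,T}$ are weakly commensurable then $|S|/n=|T|/m$.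
\end{theorem}

\begin{proof}
Let $Y_n\to Y$ be the cover of degree $n$ corresponding to the normal subgroup $\Gamma_n$, and put $A_n=A_{Y_n}$. Since $\Gamma_n$ is normal, $\Gamma_x=\Gamma_n\supseteq\Delta$ for every $x$ over $y_0$. By Lemma~\ref{lem:components}(a) every closed path at $\alpha_0$ has only closed lifts, so each component of $A_n$ maps isomorphically to $A$, and there are $n$ components. Label them by $\mathbb Z/n$. Let $\eta_S\in C^1(A_n)$ be the pullback of $\eta$ on the components with label in $S$ and $0$ on the others. The complex $X(Y_n,\eta_S)$ is finite and special by Proposition~\ref{prop:special}, and its fundamental group is $\Gamma_n$ by Lemma~\ref{lem:retract}. Its universal cover is $X(\widetilde Y,\tilde\eta_S)$. A component of $A_{\widetilde Y}$ maps into one component of $A_n$, so on it $\tilde\eta_S$ is $0$ or the pullback of $\eta$, and in either case a coboundary by Lemma~\ref{lem:components}. By Lemmas~\ref{lem:cochains} and~\ref{lem:gauge}, $X(\widetilde Y,\tilde\eta_S)\cong X$. Let $\Lambda_{n,S}\le\operatorname{Aut}(X)$ be the deck group.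

Suppose $\Lambda_{n,S}$ and $\Lambda_{m,T}$ are weakly commensurable. By Lemma~\ref{lem:lattices} and Proposition~\ref{prop:rigid} there are finite covers $q_1\colon Z\to Y_n$ and $q_2\colon Z\to Y_m$ inducing the same cover $Z\to Y$, such that $q_1^*\eta_S-q_2^*\eta_T$ is a coboundary on $A_Z$. Let $K$ be a component of $A_Z$ and $\eta_K$ the pullback of $\eta$ along $K\to A$. Say that $K$ lies over $S$ if it maps into a component of $A_n$ with label in $S$, and define lying over $T$ using $A_m$. Both maps $A_Z\to A_n\to A$ and $A_Z\to A_m\to A$ are the projection $A_Z\to A$. So on $K$ the cochain $q_1^*\eta_S$ is $\eta_K$ or $0$ according to whether $K$ lies over $S$ or not, and $q_2^*\eta_T$ is $\eta_K$ or $0$ according to whether $K$ lies over $T$ or not. By (U) and Lemma~\ref{lem:components}(b), $\eta_K$ is not a coboundary, for every component $K$. Hence $K$ lies over $S$ if and only if it lies over $T$.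

Every vertex of $A_n$ has $\deg q_1$ preimages in $A_Z$, and all $n$ components of $A_n$ have $|V(A)|$ vertices. So the proportion of vertices of $A_Z$ in components over $S$ is $|S|/n$. Counting through $A_m$, the proportion in components over $T$ is $|T|/m$. These are the same vertices, so $|S|/n=|T|/m$. The ratio $|S|/n$ takes every value in $\mathbb Q\cap[0,1]$, which gives infinitely many classes.
\end{proof}

For $n=1$ the subsets $S=\emptyset$ and $S=\mathbb Z/1$ give the deck groups of $X(Y,0)$ and $X(Y,\eta)$.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Take $Y,\Delta,\lambda,A,\eta$ from the proof of Theorem~\ref{thm:main}. Let $\omega\colon F\to\mathbb Z$ send $t$ to $1$ and $a,k$ to $0$. Then $\omega(r)=1-1=0$, and $\omega(w)=0$ because $w$ is a commutator, so $\omega(N)=0$. The epimorphism $\rho(g,g')=\omega(g)-\omega(g')$ from $\Gamma$ to $\mathbb Z$ vanishes on $\Delta$, since $gg'^{-1}\in N$ for $(g,g')\in\Delta$. Theorem~\ref{thm:density} gives the lattices $\Lambda_{n,S}$ and infinitely many classes. By Lemma~\ref{lem:lattices} a special uniform lattice is determined up to conjugacy by the isomorphism type of its finite quotient complex, and there are countably many finite cube complexes up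 to isomorphism. So there are at most countably many classes.
\end{proof}

\section{Hyperbolic examples}\label{sec:hyp}

A geodesic metric space is \emph{Gromov hyperbolic} if for some $\delta_0$ each side of each geodesic triangle lies in the $\delta_0$-neighborhood of the union of the other two sides. A finitely generated group is \emph{word-hyperbolic} if its Cayley graph is Gromov hyperbolic. Finite-index subgroups of word-hyperbolic groups are word-hyperbolic, and a proper geodesic space on which a word-hyperbolic group acts properly and cocompactly by isometries is Gromov hyperbolic, because it is quasi-isometric to the group and hyperbolicity of geodesic spaces is invariant under quasi-isometry. A finite presentation is $C'(1/6)$ if, in the set of all cyclic permutations of the cyclically reduced relators and their inverses, a common initial segment of two distinct words has length less than one sixth of the length of each. Groups with a finite $C'(1/6)$ presentation are word-hyperbolic; this is standard. We use the following theorems.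
\begin{itemize}
\item Rips \cite{Rips}: every finitely presented group is the quotient of a finitely presented $C'(1/6)$ group by a finitely generated normal subgroup.
\item Wise \cite{Wise}: every finitely presented $C'(1/6)$ group acts properly discontinuously and cocompactly on a CAT(0) cube complex.
\item Agol \cite[Theorem 1.1]{Agol}: a word-hyperbolic group acting properly and cocompactly on a CAT(0) cube complex has a finite-index subgroup acting specially on it, that is, freely with special quotient.
\item Haglund and Wise \cite{HW}: fundamental groups of compact special cube complexes are linear, hence residually finite.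
\end{itemize}
The first theorem provides the finitely generated kernel asked for after Lemma~\ref{lem:invol}, and the next two provide a finite special complex. That complex need not satisfy (B1) and (B2), but a finite cover does.

\begin{lemma}\label{lem:B}
Every finite special cube complex $Y_0$ has a finite cover $Y$ that satisfies \textup{(B1)} and \textup{(B2)}.
\end{lemma}

\begin{proof}
Let $\widetilde Y$ be the universal cover of $Y_0$, with deck group $\Gamma_0$, and let $d=\dim Y_0$. Distances between vertices are measured in the $1$-skeleton of $\widetilde Y$; two vertices of one cube are at distance at most $d$.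

\emph{A subgroup for (B1).} Let $v_1,\dots,v_l$ represent the $\Gamma_0$-orbits of vertices. As $\widetilde Y$ is locally finite and the action is free, the set $\Phi$ of nontrivial elements that move some $v_j$ a distance at most $2d$ is finite. A nontrivial element that moves some vertex $gv_j$ a distance at most $2d$ is conjugate by $g$ to an element of $\Phi$. By residual finiteness there is a finite-index normal subgroup $\Gamma_2\le\Gamma_0$ disjoint from $\Phi$, hence from all conjugates of its elements. So nontrivial elements of $\Gamma_2$ move every vertex a distance greater than $2d$. Let $\Gamma\le\Gamma_2$ be any subgroup; we claim that $\widetilde Y/\Gamma$ satisfies (B1). If $\gamma\in\Gamma$ maps a point of a cube $C$ to a point of $C$, it maps the smallest face containing the first point onto the smallest face containing the second. So it maps a vertex of $C$ to a vertex of $C$, and $\gamma=1$. Thus cubes embed in the quotient. If two cubes of $\widetilde Y/\Gamma$ have the same vertex set, lift them to cubes $C,C'$ with a common vertex. A vertex of $C$ and a vertex of $C'$ with the same image differ by an element of $\Gamma$ and are at distance at most $2d$, so they are equal. Then $C$ and $C'$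 have the same vertices, and $C=C'$ because $\widetilde Y$ is CAT(0).

\emph{A subgroup for (B2).} For a hyperplane $H$ of $Y_0$, count modulo $2$ the edges dual to $H$ along a closed edge path. A backtrack and the boundary of a square contribute an even number, since opposite sides of a square are dual to the same hyperplane. So the count defines a homomorphism $\chi_H\colon\Gamma_0\to\mathbb Z/2$. Let $\Gamma_1$ be the intersection of the kernels of the finitely many $\chi_H$, put $\Gamma=\Gamma_1\cap\Gamma_2$ and $Y=\widetilde Y/\Gamma$. This is a finite cover of $Y_0$, it is special by Lemma~\ref{lem:coverspecial}, it satisfies (B1), and every closed edge path in $Y$ projects to a path in $Y_0$ with an even number of edges dual to $H$, for each $H$.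

Suppose a hyperplane $\hat H$ of $Y$, mapping into the hyperplane $H$ of $Y_0$, is dual to distinct edges $e,e'$ with a common vertex $v$. Orient $\hat H$. If $e$ and $e'$ both started or both ended at $v$, they would span a square or osculate, and $\hat H$ would self-intersect or directly self-osculate. So we may assume that $e$ ends at $v$ and that $e'$ goes from $v$ to a vertex $v'$. Take a chain $e=e_0,e_1,\dots,e_m=e'$ of oriented edges in which $e_{j-1}$ and $e_j$ are opposite parallel sides of a square. The sides of these squares that join the terminal vertex of $e_{j-1}$ to that of $e_j$ form an edge path from $v$ to $v'$. The image in $Y_0$ of such a side is adjacent in a square to an edge dual to $H$, so it is not dual to $H$, because $H$ does not self-intersect. Following this path by $e'$ backwards gives a closed path in $Y$ whose projection has exactly one edge dual to $H$, a contradiction. So (B2) holds.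
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}]
Let $\widetilde Q$ and $z$ be as in Proposition~\ref{prop:Q}, and let $G=\widetilde Q\times\mathbb Z$, a finitely presented group; the factor $\mathbb Z$ will supply the epimorphism $\rho$. The involution $(z,0)$ lies in every finite-index subgroup $G'\le G$, because $G'\cap(\widetilde Q\times0)$ has finite index in $\widetilde Q\times0$. By Rips' theorem there is an epimorphism $\psi\colon\Gamma^*\to G$ with finitely generated kernel, where $\Gamma^*$ is a finitely presented $C'(1/6)$ group and hence word-hyperbolic. By the theorems of Wise and Agol there are a CAT(0) cube complex $\widetilde Y$ and a finite-index subgroup $\Gamma_0\le\Gamma^*$ acting freely and cocompactly on $\widetilde Y$ with $Y_0=\widetilde Y/\Gamma_0$ finite and special. By Lemma~\ref{lem:B} there is a finite-index subgroup $\Gamma\le\Gamma_0$ such that $Y=\widetilde Y/\Gamma$ is a finite special complex satisfying (B1) and (B2).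

Let $\Delta^*=\psi^{-1}(\langle(z,0)\rangle)$ and $\Delta=\Gamma\cap\Delta^*$. The group $\Delta^*$ contains $\ker\psi$ with index $2$, so it is finitely generated, and so is its finite-index subgroup $\Delta$. Let $\lambda=\psi|_\Delta\colon\Delta\to\langle(z,0)\rangle\cong\mathbb Z/2$. The image $\psi(\Gamma)$ has finite index in $G$. By Lemma~\ref{lem:invol}, every finite-index subgroup $\Gamma'\le\Gamma$ contains an element $\gamma$ with $\psi(\gamma)=(z,0)$; then $\gamma\in\Delta\cap\Gamma'$ and $\lambda(\gamma)\ne0$. So (U) holds. The second coordinate of $\psi$ maps $\Gamma$ onto a finite-index subgroup $m\mathbb Z$ of $\mathbb Z$ with $m\ge1$ and vanishes on $\Delta$; dividing by $m$ gives an epimorphism $\rho\colon\Gamma\to\mathbb Z$ with $\Delta\le\ker\rho$.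

By Theorem~\ref{thm:density}, $X=X(\widetilde Y,0)$ has infinitely many weak commensurability classes of special uniform lattices, and by Proposition~\ref{prop:special} it is a locally finite CAT(0) cube complex. The word-hyperbolic group $\Gamma$ acts properly and cocompactly on $X$ as the deck group of $X\to X(Y,0)$, so $X$ is Gromov hyperbolic.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Agol} Agol, Doc. Math. 18 (2013).

\bibitem{HW} Haglund and Wise, GAFA 17 (2008).

\bibitem{Rips} Rips, Bull. London Math. Soc. 14 (1982).

\bibitem{Shepherd} Sam Shepherd, \emph{Commensurability of lattices in right-angled buildings}, arXiv:2203.01210 (2022).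

\bibitem{Wise} Wise, \emph{Cubulating small cancellation groups}, GAFA 14 (2004).

\end{thebibliography}
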